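\title{Short connected sets with no short quasiconvex superset in high dimensions}

\begin{abstract}
Every subset $K$ of $\mathbb{R}^d$ lies in a connected quasiconvex set whose length is at most a constant, depending on $d$, times the length of any connected set containing $K$. We disprove the conjecture, posed in a paper of Azzam and Schul, that this holds with constants independent of the dimension and in Hilbert space. The counterexample is a finite subset of the discrete cube $\{0,1\}^d$, obtained by unrolling a graph of large degree without short cycles. It gives a lower bound for the constants in terms of $d$, and a compact connected set of finite length in infinite-dimensional Hilbert space that lies in no quasiconvex set of finite length.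
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H$ be a real Hilbert space, of finite or infinite dimension, with norm $|\cdot|$. (A complex Hilbert space is a real one, with the same norm, under the real part of the inner product.) We write $\ell(\gamma)$ for the length of a path $\gamma$ and $\mathcal{H}^1$ for the one-dimensional Hausdorff measure, which we also call length; both are recalled in Section~\ref{sec:prelim}. A set $G\subset H$ is \emph{$C$-quasiconvex} if any two points $x,y\in G$ are joined by a path $\gamma\subset G$ with $\ell(\gamma)\le C|x-y|$, and \emph{quasiconvex} if this holds for some finite $C$. Think of $G$ as a road network: $\mathcal{H}^1(G)$ is the cost of building it, and $C$ is the worst detour it forces on a traveler. The two demands pull against each other. Convex sets are $1$-quasiconvex, but a convex set not contained in a line has infinite length. The question is whether a bounded detour can always be had for a bounded multiple of the cost of mere connectedness.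

\begin{definition}\label{def:shortcut}
Let $C_1,C_2>1$. The space $H$ has the \emph{shortcut property with constants $C_1,C_2$} if for every set $K\subset H$ there is a connected set $\tilde\Gamma\subset H$ such that
\begin{enumerate}
\item[(i)] $\tilde\Gamma\supset K$;
\item[(ii)] $\mathcal{H}^1(\tilde\Gamma)\le C_1\,\mathcal{H}^1(\Gamma)$ for every connected set $\Gamma\subset H$ with $\Gamma\supset K$;
\item[(iii)] $\tilde\Gamma$ is $C_2$-quasiconvex.
\end{enumerate}
\end{definition}

If no connected set of finite length contains $K$, then $\tilde\Gamma=H$ works; on the line, the smallest interval containing $K$ works. In the plane, let $K$ be the hairpin made of the rails $[0,1]\times\{0\}$ and $[0,1]\times\{\epsilon\}$ and the rung $\{0\}\times[0,\epsilon]$, where $1/\epsilon$ is a large integer. Its tips are at distance $\epsilon$, but the path between them in $K$ has length $2+\epsilon$. Adding the rungs $\{k\epsilon\}\times[0,\epsilon]$, $1\le k\le 1/\epsilon$, costs length $1$, and afterwards opposite points $(t,0)$, $(t,\epsilon)$ are joined by a path of length at most $2\epsilon$. A shortcut of length $\epsilon$ serves a stretch of length $\epsilon$, so the shortcuts cost no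 more than the rails. In Euclidean space the following is known.

\begin{theorem}\label{thm:known}
Let $d\ge2$. There are constants $C_1,C_2>1$, with $C_1$ depending on $d$, such that $\mathbb{R}^d$ has the shortcut property with constants $C_1,C_2$.
\end{theorem}

One place where the dimension could enter is the number of strands that come close together. A ball of radius $2\epsilon$ in $\mathbb{R}^d$ holds at most $5^d$ points at mutual distance $\ge\epsilon$, by comparing volumes, while in infinite dimensions there is no bound, and joining $k$ nearby strands in pairs takes $\binom k2$ rungs. But one need not join in pairs. Let $K=\{u_1,\dots,u_d\}$ be an orthonormal basis of $\mathbb{R}^d$, $d\ge2$. The star $\bigcup_i[0,u_i]$ has length at most $d$, and it is $\sqrt2$-quasiconvex because $s+t\le\sqrt2\,|su_i-tu_j|$ for $i\ne j$ and $s,t\in[0,1]$. Every connected set containing $K$ has length at least $d/\sqrt2$ (Lemma~\ref{lem:connected}). One hub replaces $\binom d2$ rungs, and both constants equal $\sqrt2$ for all $d$. This makes the following conjecture, posed in the paper of Azzam and Schul \cite{AS}, a natural guess.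

\medskip
\noindent\textbf{Conjecture.} \emph{There are absolute constants $C_1,C_2>1$ such that every Hilbert space, of finite or infinite dimension, has the shortcut property with constants $C_1,C_2$.}
\medskip

We show that the conjecture is false. Everything follows from one finite construction.

\begin{theorem}\label{thm:main}
Let $C\ge1$ be real and $\Delta\ge2$ an integer. There are $d\le\Delta^{\lceil C^2\rceil+2}$ and a finite set $K\subset\{0,1\}^d\subset\mathbb{R}^d$ with $0\in K$ and $n:=|K|\ge2$ such that the following hold.
\begin{enumerate}
\item[(a)] $K$ lies in a compact connected set $\Gamma_0\subset\mathbb{R}^d$, a union of $n-1$ unit segments, with $\mathcal{H}^1(\Gamma_0)\le n-1$.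
\item[(b)] Let $H$ be any Hilbert space containing $\mathbb{R}^d$ as a subspace, and let $G\subset H$, $G\supset K$, be any set such that every pair $x,y\in K$ with $|x-y|=1$ is joined by a path in $G$ of length at most $C$. Then
\[
\mathcal{H}^1(G)\ \ge\ \frac{\Delta}{27\,C^2}\,n .
\]
\end{enumerate}
\end{theorem}

Part (b) asks much less of $G$ than quasiconvexity: only pairs of points of $K$, at a single scale, are tested, and no connectedness or measurability of $G$ is assumed.

\begin{corollary}\label{cor:false}
The conjecture is false. For any $C_1,C_2>1$ there is a $d$ such that the shortcut property with constants $C_1,C_2$ fails, for a finite set $K$, in $\mathbb{R}^d$ and in every Hilbert space of dimension at least $d$.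
\end{corollary}

\begin{corollary}\label{cor:quant}
If $\mathbb{R}^d$, $d\ge2$, has the shortcut property with constants $C_1,C_2$, then
\[
d^{\,1/(C_2^2+3)}<27\,C_1C_2^2+1 .
\]
So for fixed $C_2$ the constant $C_1$ must grow at least like a power of $d$, and for fixed $C_1$ there is $c(C_1)>0$ such that $C_2\ge c(C_1)\sqrt{\log d/\log\log d}$ for large $d$.
\end{corollary}

We do not claim that the power of $d$ in Corollary~\ref{cor:quant} is optimal. In infinite dimensions even the qualitative statement, that a connected set of finite length has a quasiconvex superset of finite length, fails.

\begin{corollary}\label{cor:infinite}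
Every infinite-dimensional Hilbert space $H$ contains a compact countable set $K$ and a compact connected set $\Gamma_0\supset K$ with $\mathcal{H}^1(\Gamma_0)\le1$ such that the following holds. If $\tilde\Gamma\supset K$ and, for some finite constant $C_2$, every pair $x,y\in K$ is joined by a path in $\tilde\Gamma$ of length at most $C_2|x-y|$, then $\mathcal{H}^1(\tilde\Gamma)=\infty$. In particular, $\Gamma_0$ lies in no quasiconvex set of finite $\mathcal{H}^1$ measure.
\end{corollary}

The proof of Theorem~\ref{thm:main} has a geometric half and a combinatorial half. Section~\ref{sec:sharing} shows, on the square and the cube, the two ways in which short paths between neighboring points of $\{0,1\}^d$ can share length. Section~\ref{sec:slab} proves that sharing saves only a factor of order $C^2$ when parallel unit pairs of $K$ are far apart. Sections~\ref{sec:unroll} and~\ref{sec:girth} construct sets $K$ of this kind with many more unit pairs than points, and Section~\ref{sec:cor} derives the corollaries. Theorem~\ref{thm:known} is not used.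

\section{Length and Hausdorff measure}\label{sec:prelim}

A \emph{path} from $x$ to $y$ is a continuous map $\gamma:[0,1]\to H$ with $\gamma(0)=x$ and $\gamma(1)=y$; we use the same letter for its image, a compact set. Its \emph{length} $\ell(\gamma)$ is the supremum of $\sum_k|\gamma(t_k)-\gamma(t_{k-1})|$ over all partitions $0=t_0<\dots<t_N=1$. A partition with one interior point gives
\begin{equation}\label{eq:ellipse}
|z-x|+|z-y|\le\ell(\gamma)\qquad\text{for every } z\in\gamma .
\end{equation}
For $A\subset H$, the measure $\mathcal{H}^1(A)$ is the limit as $\delta\downarrow0$ of the infimum of $\sum_k\operatorname{diam}A_k$ over countable covers of $A$ by sets $A_k$ of diameter at most $\delta$. We use four standard facts.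
\begin{enumerate}
\item[(H1)] $\mathcal{H}^1$ is monotone and countably subadditive on all sets, and additive on finitely many sets at positive distance from each other.
\item[(H2)] $\mathcal{H}^1$ is a countably additive measure on the Borel sets.
\item[(H3)] $\mathcal{H}^1(f(A))\le\mathcal{H}^1(A)$ if $f$ is $1$-Lipschitz, and $\mathcal{H}^1(rA)=r\,\mathcal{H}^1(A)$ for $r>0$.
\item[(H4)] The measure of a segment or interval is its length.
\end{enumerate}
The next lemma is used only to calibrate examples.

\begin{lemma}\label{lem:connected}
If a connected set $\Gamma\subset H$ contains $n\ge2$ points at mutual distance at least $\rho$, then $\mathcal{H}^1(\Gamma)\ge n\rho/2$.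
\end{lemma}

\begin{proof}
Let $p$ be one of the points, $0<r<\rho/2$, and $B_p$ the closed ball of radius $r$ about $p$. The $1$-Lipschitz function $z\mapsto|z-p|$ maps $\Gamma$ onto an interval containing $0$ and a number $\ge\rho$, so it maps $\Gamma\cap B_p$ onto $[0,r]$, and $\mathcal{H}^1(\Gamma\cap B_p)\ge r$. The $n$ balls are at positive distance from each other, so $\mathcal{H}^1(\Gamma)\ge nr$ by (H1). Let $r\uparrow\rho/2$.
\end{proof}

\section{How short paths share length}\label{sec:sharing}

Let $K\subset\{0,1\}^d$. An \emph{edge of $K$} is a pair $\varepsilon=\{x,y\}\subset K$ with $|x-y|=1$. The two points differ in exactly one coordinate $i$, the \emph{direction} of $\varepsilon$, and edges of the same direction are \emph{parallel}. Say that a set $G$ \emph{serves $K$ with constant $C$} if the two points of every edge of $K$ are joined by a path in $G$ of length at most $C$.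

Suppose that $K$ has $n$ points and $m$ edges and that the edges form a connected graph on $K$. A spanning tree connects $K$ with length $n-1$. Drawing all edges serves $K$ with constant $1$ at cost at most $m$, and $m/n$ can be as large as $d/2$. We want a set $K$ with $m/n$ large that cannot be served at a cost much below $m$. A path that serves an edge of direction $i$ takes the coordinate $z_i$ from $0$ to $1$ or back, so it crosses the \emph{slab} $\{1/3<z_i<2/3\}$ and spends length at least $1/3$ there. Hence $G$ can be much shorter than $m$ only if many edges cross their slabs along the same piece of $G$. Both ways in which this happens are visible in the square.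

\begin{example}\label{ex:square}
Let $K=\{0,1\}^2$, so $m=4$.

\emph{Sharing between directions.} The union of the two diagonals has length $2\sqrt2<4$ and serves $K$ with constant $\sqrt2$, each path going through the center. The points $(t,t)$ with $1/3<t\le1/2$ lie in both slabs, and they are used by the edge $\{00,10\}$ of direction $1$ and by the edge $\{00,01\}$ of direction $2$.

\emph{Sharing between parallel edges.} The three sides other than the top one have length $3<4$ and serve $K$ with constant $3$. The edge $\{01,11\}$ is served by the path $01,00,10,11$, which crosses the slab of direction $1$ along the same segment as the edge $\{00,10\}$.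
\end{example}

In high dimension the two mechanisms behave differently. The first is limited: a point in $k$ slabs is at distance more than $\sqrt k/3$ from every vertex of the cube, while a point on a path of length $\le C$ between two vertices is within $C/2$ of one of them. So $k<9C^2/4$, whatever $d$ is. The second is not limited, and it ruins the obvious candidate, the full cube.

\begin{example}\label{ex:cube}
Let $p=2^r-1$, $d=2p$, $K=\{0,1\}^d$, so that $n=2^{2p}$ and $m=dn/2$. We show that $K$ is served with constant $3$ by a set of length less than $3n$. Let $h_1,\dots,h_p$ be the nonzero vectors of $\mathbb{F}_2^r$ and $D=\{a\in\{0,1\}^p:\sum_ia_ih_i=0\}$. If $a\notin D$, then $\sum_i a_ih_i$ equals exactly one $h_j$, and flipping $a_j$ is the only single flip that lands in $D$; if $a\in D$, no single flip lands in $D$. So the points of $D$ with their $p$ neighbors partition $\{0,1\}^p$, and $|D|=2^p/(p+1)$. Write points of $K$ as $(a,b)$ with $a,b\in\{0,1\}^p$. Keep an edge $\{(a,b),(a',b)\}$ if $a\in D$, $a'\in D$ or $b\in D$, and use the same rule, with the two halves exchanged, for edges $\{(a,b),(a,b')\}$. Among edges of the first kind, $p|D|\,2^p<n$ have $a$ or $a'$ in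 $D$, and $p\,2^{p-1}|D|<n/2$ have $b\in D$. So fewer than $3n$ edges are kept in all. If $\{(a,b),(a',b)\}$ is not kept, then $b\notin D$; let $b'\in D$ be the neighbor of $b$. The three edges of the path $(a,b),(a,b'),(a',b'),(a',b)$ are kept, each because $b'\in D$. The middle edge carries the slab crossings of up to $p+1$ parallel edges.
\end{example}

So we need subsets of the cube in which parallel edges are too far apart to share.

\section{Separated parallel edges force length}\label{sec:slab}

Call $K\subset\{0,1\}^d$ \emph{$C$-separated} if $|x-x'|>C$ whenever $\varepsilon\ne\varepsilon'$ are parallel edges of $K$, $x\in\varepsilon$ and $x'\in\varepsilon'$.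

\begin{proposition}\label{prop:slab}
Let $C\ge1$, let $K\subset\{0,1\}^d$ be $C$-separated with $m$ edges, and let $H$ be a Hilbert space containing $\mathbb{R}^d$ as a subspace. If $G\subset H$ serves $K$ with constant $C$, then
\[
\mathcal{H}^1(G)\ge\frac{4m}{27\,C^2}.
\]
\end{proposition}

\begin{proof}
Let $u_1,\dots,u_d$ be the standard basis of $\mathbb{R}^d$, an orthonormal system in $H$, and put $z_i=\langle z,u_i\rangle$ for $z\in H$. For each edge $\varepsilon=\{x,y\}$, of direction $i$, fix a path $\gamma_\varepsilon\subset G$ from $x$ to $y$ of length at most $C$, and let
\[
G_\varepsilon=\gamma_\varepsilon\cap\{z\in H:1/3<z_i<2/3\}.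
\]
The whole paths $\gamma_\varepsilon$ may overlap heavily near the points of $K$, where many of them start; cutting to the slab removes this overlap. Each $G_\varepsilon$ is the intersection of a compact set with an open set, hence Borel. By \eqref{eq:ellipse},
\begin{equation}\label{eq:near}
\text{every } z\in G_\varepsilon \text{ is within } C/2 \text{ of one of the two points of } \varepsilon .
\end{equation}

\emph{Each piece is long.} The $i$-th coordinates of $x$ and $y$ are $0$ and $1$ in some order. By the intermediate value theorem, every $t\in(1/3,2/3)$ is the $i$-th coordinate of a point of $\gamma_\varepsilon$, and that point lies in $G_\varepsilon$. So the $1$-Lipschitz map $z\mapsto z_i$ sends $G_\varepsilon$ onto $(1/3,2/3)$, and $\mathcal{H}^1(G_\varepsilon)\ge1/3$ by (H3) and (H4).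

\emph{Parallel pieces are disjoint.} If $z\in G_\varepsilon\cap G_{\varepsilon'}$, then \eqref{eq:near} gives $x\in\varepsilon$ and $x'\in\varepsilon'$ with $|x-x'|\le|x-z|+|z-x'|\le C$. Since $K$ is $C$-separated, $\varepsilon$ and $\varepsilon'$ are equal or not parallel.

\emph{Few directions meet at a point.} Let $z\in B:=\bigcup_\varepsilon G_\varepsilon$ and $A(z)=\{i:1/3<z_i<2/3\}$. The edges $\varepsilon$ with $z\in G_\varepsilon$ have directions in $A(z)$, and these directions are distinct by the previous step; so there are at most $|A(z)|$ such edges. By \eqref{eq:near} there is $p\in K$ with $|z-p|\le C/2$. Since $p_i\in\{0,1\}$, we have $|z_i-p_i|>1/3$ for $i\in A(z)$, and Bessel's inequality $\sum_i\langle v,u_i\rangle^2\le|v|^2$, applied to $v=z-p$, gives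
\[
\tfrac19|A(z)|\le\sum_{i=1}^d(z_i-p_i)^2\le|z-p|^2\le\tfrac14C^2 .
\]
Thus $\sum_\varepsilon\mathbf{1}_{G_\varepsilon}\le\frac94C^2\,\mathbf{1}_B$.

\emph{Counting.} All these sets are Borel and finite in number, so we may integrate against $\mathcal{H}^1$ by (H2). Since $B\subset G$, monotonicity gives
\[
\frac m3\le\sum_\varepsilon\mathcal{H}^1(G_\varepsilon)=\int\sum_\varepsilon\mathbf{1}_{G_\varepsilon}\,d\mathcal{H}^1\le\frac94C^2\,\mathcal{H}^1(B)\le\frac94C^2\,\mathcal{H}^1(G).\qedhere
\]
\end{proof}

The bound is within the factor $27C^2/4$ of the cost of drawing all edges. Extra dimensions of $H$ do not help $G$, because the proof sees only the coordinates $z_1,\dots,z_d$ and the norm. Separation cannot be dropped: in Example~\ref{ex:cube} the ratio $\mathcal{H}^1(G)/m$ is less than $6/d$ with $C=3$.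

\section{Unrolling a graph into the cube}\label{sec:unroll}

We now need a $C$-separated set whose edges form a connected graph and greatly outnumber its points. Graphs are finite and simple. A \emph{walk} is a sequence of vertices in which consecutive ones are adjacent; a \emph{cycle} of length $k\ge3$ is a closed walk through $k$ distinct vertices; the \emph{distance} between two vertices is the least number of steps of a walk between them, or $\infty$ if there is none.

The abstract model is a connected graph $X=(V,E)$ of large average degree without cycles of length $\le g$: a spanning tree has $|V|-1$ edges, far fewer than $|E|$, yet deleting any edge moves its endpoints to distance at least $g$. The difficulty is to realize this in Hilbert space, where paths may leave the graph. The safest placement gives every edge of $X$ its own coordinate direction. This is impossible for $X$ itself, since going once around a cycle would change some coordinates once and could not return to the starting point. So we let a walker flip the coordinate $e$ each time it traverses the edge $e$, and we take all points of the cube that it can reach. Flipping, rather than recording the whole history of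 the walk, keeps the set finite, and we shall see that it preserves the ratio of edges to vertices.

Let $X=(V,E)$ be connected with $E\ne\emptyset$, and fix $o\in V$. Put $d=|E|$, index the coordinates of $\mathbb{R}^d$ by $E$, and identify $S\subset E$ with its indicator vector in $\{0,1\}^E$. Then $\emptyset=0$ and
\begin{equation}\label{eq:hamming}
|S-S'|^2=\#(S\triangle S'),
\end{equation}
where $\triangle$ is the symmetric difference and $\#$ counts elements. For a walk $w$ let $[w]\subset E$ be the set of edges traversed an odd number of times, and define
\[
K(X)=\{[w]:w\text{ is a walk in }X\text{ starting at }o\}.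
\]

\begin{example}\label{ex:cycle}
Let $X$ be the triangle with edges $1=oa$, $2=ab$, $3=bo$. Walking around it twice gives $\emptyset,\{1\},\{1,2\},\{1,2,3\},\{2,3\},\{3\},\emptyset$, with the walker at $o,a,b,o,a,b,o$, and a step backward from any of these positions gives the preceding set in the list. So $K(X)$ is a hexagon in $\{0,1\}^3$ (Figure~\ref{fig:hexagon}), with six points and six edges: the ratio $|E|/|V|=1$ is preserved. Each set determines where the walker stands; for instance $\{1\}$ and $\{2,3\}$ both lie over $a$, and they differ by the whole cycle. Of the four cube edges of direction $1$ only $\{\emptyset,\{1\}\}$ and $\{\{2,3\},\{1,2,3\}\}$ survive, and by \eqref{eq:hamming} the four distances between their points are $\sqrt2,\sqrt3,\sqrt3,\sqrt2$. In the full cube the nearest parallel edges are at distance $1$. For a cycle of length $k$ the same walk gives a $2k$-gon in $\{0,1\}^k$; the two edges of direction $e$ are $\{S,S\triangle\{e\}\}$ and $\{S\triangle E,S\triangle E\triangle\{e\}\}$, and the distances between their points are $\sqrt k$ and $\sqrt{k-1}$. To get from an edge to a parallel one, the walker must complete a cycle through other edges; long cycles push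 parallel edges apart.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[very thick] (-4,0.5) -- node[below] {$1$} (-2,0.5);
\draw (-2,0.5) -- node[right] {$2$} (-3,2.1) -- node[left] {$3$} (-4,0.5);
\fill (-4,0.5) circle (2pt) node[left] {$o$};
\fill (-2,0.5) circle (2pt) node[right] {$a$};
\fill (-3,2.1) circle (2pt) node[above] {$b$};
\draw[gray,dashed] (0,0)--(0.9,0.7)--(2.9,0.7) (0.9,0.7)--(0.9,2.7);
\draw[gray,dashed] (2,0)--(2,2)--(0,2) (2,2)--(2.9,2.7);
\draw (2,0)--(2.9,0.7)--(2.9,2.7) (0.9,2.7)--(0,2)--(0,0);
\draw[very thick] (0,0)--(2,0) (0.9,2.7)--(2.9,2.7);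
\fill (0,0) circle (2pt) node[below left] {$\emptyset$};
\fill (2,0) circle (2pt) node[below right] {$\{1\}$};
\fill (2.9,0.7) circle (2pt) node[right] {$\{1,2\}$};
\fill (2.9,2.7) circle (2pt) node[right] {$\{1,2,3\}$};
\fill (0.9,2.7) circle (2pt) node[above left] {$\{2,3\}$};
\fill (0,2) circle (2pt) node[left] {$\{3\}$};
\end{tikzpicture}
\caption{A triangle with edges $1,2,3$ (left) and the vertices of the cube $\{0,1\}^3$ reached by a walker who starts at $o$ and flips coordinate $e$ when traversing edge $e$ (right). They form a hexagon; dashed cube edges are not used. The two hexagon edges of direction $1$ (thick) are at distance $\sqrt2$.}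
\label{fig:hexagon}
\end{figure}

To recover the position of the walker from $S$ in general, let $\partial S\subset V$ be the set of vertices incident to an odd number of edges of $S\subset E$. The number of edges of $S\triangle T$ at a vertex is the number in $S$ plus the number in $T$ minus twice the number in $S\cap T$, so $\partial(S\triangle T)=\partial S\triangle\partial T$. Also $\partial\{e\}=\{v,v'\}$ for $e=vv'$.

\begin{lemma}\label{lem:even}
If $T\subset E$ is nonempty and $\partial T=\emptyset$, then $T$ contains the edges of a cycle.
\end{lemma}

\begin{proof}
Take a longest walk $v_0,v_1,\dots,v_k$ with distinct vertices using only edges of $T$; then $k\ge1$. The number of edges of $T$ at $v_k$ is even and positive, so there is an edge $v_kv\in T$ with $v\ne v_{k-1}$. By maximality $v=v_j$ for some $j\le k-2$, and $v_j,\dots,v_k,v_j$ is a cycle.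
\end{proof}

\begin{lemma}\label{lem:structure}
Let $K=K(X)$ and $n=|K|$.
\begin{enumerate}
\item[(1)] There is a map $v:K\to V$ such that every walk $w$ from $o$ ends at $v([w])$, and $\partial(S\triangle S')=\{v(S)\}\triangle\{v(S')\}$ for $S,S'\in K$.
\item[(2)] If $\{S,S'\}$ is an edge of $K$ of direction $e$, then $v(S)$ and $v(S')$ are the two endpoints of $e$.
\item[(3)] $K$ has exactly $m=n|E|/|V|$ edges.
\item[(4)] $0\in K$, $n\ge2$, and the edges of $K$ form a connected graph on $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $w$ ends at $v$, then $\partial[w]=\{o\}\triangle\{v\}$. This holds for the trivial walk. Appending an edge $e=vv'$ replaces $[w]$ by $[w]\triangle\{e\}$, whose boundary is $\{o\}\triangle\{v\}\triangle\{v,v'\}=\{o\}\triangle\{v'\}$. So $\{v\}=\partial[w]\triangle\{o\}$ depends only on $[w]$, which defines the map, and the formula follows by additivity of $\partial$.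

(2) Here $S\triangle S'=\{e\}$, so by (1) the set $\{v(S)\}\triangle\{v(S')\}$ is the pair of endpoints of $e$.

(3) Let $K_u=\{S\in K:v(S)=u\}$; these sets partition $K$. If $e=uu'\in E$, appending $e$ to a walk shows that $S\mapsto S\triangle\{e\}$ maps $K_u$ into $K_{u'}$ and $K_{u'}$ into $K_u$. The map is its own inverse, so $|K_u|=|K_{u'}|$. As $X$ is connected, $|K_u|=n/|V|$ for all $u$. Each $S\in K_u$ gives the edge $\{S,S\triangle\{e\}\}$ of direction $e$, and by (2) every edge of direction $e$ has exactly one point in $K_u$. So there are $n/|V|$ edges of each of the $|E|$ directions.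

(4) The trivial walk gives $\emptyset=0$. Since $X$ is connected and $E\ne\emptyset$, some edge $e$ contains $o$, and $\{e\}\in K$. The sets belonging to successive initial pieces of a walk $w$ differ in one element, so they form a chain of edges of $K$ from $\emptyset$ to $[w]$.
\end{proof}

\begin{lemma}\label{lem:separated}
Suppose that $X$ has no cycle of length $\le g$. If $\varepsilon\ne\varepsilon'$ are parallel edges of $K(X)$, $S\in\varepsilon$ and $S'\in\varepsilon'$, then $|S-S'|^2\ge g$.
\end{lemma}

\begin{proof}
Let $e$ be the common direction, so $\varepsilon=\{S,S\triangle\{e\}\}$ and $\varepsilon'=\{S',S'\triangle\{e\}\}$, and put $T=S\triangle S'$. Both $T=\emptyset$ and $T=\{e\}$ would give $\varepsilon=\varepsilon'$, so $T$ and $T\triangle\{e\}$ are nonempty. By Lemma~\ref{lem:structure}, $v(S)$ and $v(S')$ are endpoints of $e$ and $\partial T=\{v(S)\}\triangle\{v(S')\}$. If $v(S)=v(S')$, then $\partial T=\emptyset$, so $T$ contains a cycle by Lemma~\ref{lem:even} and $\#T\ge g+1$. If $v(S)\ne v(S')$, then $\partial T=\partial\{e\}$, so $\partial(T\triangle\{e\})=\emptyset$, and in the same way $\#(T\triangle\{e\})\ge g+1$, whence $\#T\ge g$. Now apply \eqref{eq:hamming}.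
\end{proof}

For a cycle of length $k$ one can take $g=k-1$, and Example~\ref{ex:cycle} shows that equality occurs. The Euclidean distance is the square root of the number of differing coordinates, so $C$-separation requires excluding cycles of length up to about $C^2$; this is the source of the exponents in Theorem~\ref{thm:main} and Corollary~\ref{cor:quant}.

\section{Dense graphs without short cycles, and the proof of the theorem}\label{sec:girth}

A cycle has $|E|/|V|=1$, which gains nothing. It remains to find graphs with no short cycles and a large ratio $|E|/|V|$, keeping track of $|E|$, which is the dimension. The idea is to add edges as long as possible under a cap on the degrees. The cap keeps balls small, and the process can only stop when the vertices below the cap are close to each other, hence few.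

\begin{lemma}\label{lem:girth}
Let $g\ge2$ and $\Delta\ge2$ be integers. There is a connected graph $X=(V,E)$ with no cycle of length $\le g$ such that $\frac\Delta4|V|\le|E|\le\Delta^{g+1}$.
\end{lemma}

\begin{proof}
Let $N=2\Delta^g$. Among all graphs on $N$ given vertices with maximum degree $\le\Delta$ and no cycle of length $\le g$ (the graph without edges is one), let $Y$ have the most edges, and let $W$ be the set of its vertices of degree $<\Delta$.

Suppose that distinct $u,v\in W$ have distance $\ge g$ in $Y$, possibly infinite. They are not adjacent, as $g\ge2$. Add the edge $uv$. The degrees stay $\le\Delta$, and a new cycle consists of $uv$ and a walk in $Y$ from $u$ to $v$, so its length is at least $g+1$. This contradicts the choice of $Y$. Hence $W$ is empty or lies within distance $g-1$ of any one of its vertices. At most $\Delta^i$ vertices are at distance $i$ from a given vertex, so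
\[
|W|\le\sum_{i=0}^{g-1}\Delta^i=\frac{\Delta^g-1}{\Delta-1}<\Delta^g=\frac N2 .
\]
More than $N/2$ vertices have degree $\Delta$, and the number of edges is half the sum of the degrees, so $N\Delta/4\le|E(Y)|\le N\Delta/2=\Delta^{g+1}$. If every connected component had fewer than $\Delta/4$ times as many edges as vertices, then so would $Y$. Let $X$ be a component for which this fails.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $g=\lceil C^2\rceil+1\ge2$, take $X=(V,E)$ from Lemma~\ref{lem:girth}, and note that $E\ne\emptyset$ because $|E|\ge\frac\Delta4|V|>0$. Let $K=K(X)\subset\{0,1\}^d$ with $d=|E|\le\Delta^{g+1}=\Delta^{\lceil C^2\rceil+2}$. By Lemma~\ref{lem:structure}, $0\in K$, $n\ge2$, and the graph of edges of $K$ is connected with $m=n|E|/|V|\ge\Delta n/4$ edges.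

(a) A spanning tree of this graph has $n-1$ edges. The union $\Gamma_0$ of the corresponding unit segments is compact and connected, contains $K$, and has $\mathcal{H}^1(\Gamma_0)\le n-1$ by (H1) and (H4).

(b) Since $g>C^2$, Lemma~\ref{lem:separated} shows that $K$ is $C$-separated. The hypothesis says that $G$ serves $K$ with constant $C$, so Proposition~\ref{prop:slab} gives $\mathcal{H}^1(G)\ge\frac{4m}{27C^2}\ge\frac{\Delta}{27C^2}n$.
\end{proof}

By Lemma~\ref{lem:connected} with $\rho=1$, every connected set containing $K$ has length at least $n/2$, so the competitor $\Gamma_0$ loses at most a factor $2$.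

\section{Consequences}\label{sec:cor}

The first two corollaries rest on one comparison.

\begin{lemma}\label{lem:compare}
Let $C_1,C_2>1$, let $\Delta\ge2$ be an integer, and let $K\subset\mathbb{R}^{d}$ be the set of Theorem~\ref{thm:main} for $C=C_2$ and $\Delta$. Let $H$ be a Hilbert space of dimension at least $d$, with $\mathbb{R}^d$ identified with a subspace. If some $\tilde\Gamma\subset H$ satisfies \textup{(i)--(iii)} for $K$ with constants $C_1,C_2$, then $\Delta<27C_1C_2^2$.
\end{lemma}

\begin{proof}
By (i) and (iii), part (b) of the theorem applies to $G=\tilde\Gamma$; by part (a), (ii) applies to $\Gamma=\Gamma_0$. Hence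
\[
\frac{\Delta}{27C_2^2}\,n\le\mathcal{H}^1(\tilde\Gamma)\le C_1\mathcal{H}^1(\Gamma_0)\le C_1(n-1)<C_1n.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:false}]
Take an integer $\Delta\ge27C_1C_2^2$, so $\Delta\ge2$, and let $K\subset\mathbb{R}^d$ be as in Lemma~\ref{lem:compare}. By that lemma, no Hilbert space of dimension at least $d$ contains a set $\tilde\Gamma$ satisfying (i)--(iii) for $K$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:quant}]
Let $q=\lceil C_2^2\rceil+2$ and $\Delta=\lfloor d^{1/q}\rfloor\ge1$. If $\Delta\ge2$, the set of Theorem~\ref{thm:main} for $C=C_2$ and $\Delta$ lives in dimension at most $\Delta^q\le d$, so Lemma~\ref{lem:compare} with $H=\mathbb{R}^d$ gives $\Delta<27C_1C_2^2$. If $\Delta=1$, this inequality holds because $C_1,C_2>1$. Since $q<C_2^2+3$,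
\[
d^{1/(C_2^2+3)}<d^{1/q}<\Delta+1<27C_1C_2^2+1 .
\]
Solving for $C_1$ gives $C_1>\bigl(d^{1/(C_2^2+3)}-1\bigr)/(27C_2^2)$, which is the claim for fixed $C_2$.

Now fix $C_1$, let $d$ be so large that $\log\log d\ge1$, and put $t=C_2^2>1$. If $t>\log d$, then $t>\log d/\log\log d$. Otherwise take logarithms in the inequality just proved and use $t+3<4t$ and $27C_1t+1<28C_1t\le28C_1\log d$:
\[
\log d<4t\,\bigl(\log(28C_1)+\log\log d\bigr)\le4t\,\bigl(1+\log(28C_1)\bigr)\log\log d .
\]
In both cases $C_2\ge c\sqrt{\log d/\log\log d}$ with $c=\frac12\bigl(1+\log(28C_1)\bigr)^{-1/2}$.
\end{proof}

In infinite dimensions there is room for all the sets of Theorem~\ref{thm:main} at once. We scale the $j$-th one so that connecting it costs at most $2^{-j}$, and choose $\Delta$ so large that serving it with constant $j$ still costs an amount that tends to infinity.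

\begin{proof}[Proof of Corollary~\ref{cor:infinite}]
Fix an orthonormal sequence in $H$ and identify $\mathbb{R}^d$, for each $d$, with the span of its first $d$ vectors. For $j\ge1$ let $K_j\subset\Gamma_j\subset H$ be the finite set and the union of segments given by Theorem~\ref{thm:main} with $C=j$ and $\Delta=4^j$, and let $n_j=|K_j|$. Put
\[
r_j=\frac{2^{-j}}{n_j},\qquad K=\bigcup_{j\ge1}r_jK_j,\qquad\Gamma_0=\bigcup_{j\ge1}r_j\Gamma_j .
\]
The set $K$ is countable. The sets $r_j\Gamma_j$ are connected and contain $0$, so $\Gamma_0$ is connected, and $\mathcal{H}^1(\Gamma_0)\le\sum_jr_j(n_j-1)\le\sum_j2^{-j}=1$. Every point of $\Gamma_j$ is joined to $0$ along at most $n_j-1$ unit segments, so $r_j\Gamma_j$ lies in the ball of radius $2^{-j}$ about $0$. In an open cover of $\Gamma_0$, a member containing $0$ therefore contains $r_j\Gamma_j$ for all but finitely many $j$, and the remaining pieces are compact; so $\Gamma_0$ is compact. The same argument with $r_jK_j\ni0$ shows that $K$ is compact.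

Let $\tilde\Gamma\supset K$ and $C_2$ be as in the statement, and let $j\ge C_2$. The set $G=r_j^{-1}\tilde\Gamma$ contains $K_j$. If $x,y\in K_j$ and $|x-y|=1$, then $r_jx,r_jy\in K$ are joined in $\tilde\Gamma$ by a path of length at most $C_2r_j$, so $x,y$ are joined in $G$ by a path of length at most $C_2\le j$. Theorem~\ref{thm:main}(b) and (H3) give
\[
\mathcal{H}^1(\tilde\Gamma)=r_j\,\mathcal{H}^1(G)\ge r_j\,\frac{4^j}{27j^2}\,n_j=\frac{2^j}{27j^2}.
\]
Letting $j\to\infty$ gives $\mathcal{H}^1(\tilde\Gamma)=\infty$. A quasiconvex set containing $\Gamma_0$ contains $K$ and satisfies the hypothesis, which proves the last assertion.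
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Jonas Azzam and Raanan Schul,
\emph{How to take shortcuts in Euclidean space: making a given set into a short quasi-convex set},
arXiv:0912.1356 (2009).

\end{thebibliography}
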